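\title{Labeled rectangular paths and a trace on the Hecke algebra}

\begin{abstract}
Let $m,n$ be positive integers with greatest common divisor $g$. We prove that the generating function of labeled lattice paths from $(0,0)$ to $(m,n)$ that end with an East step, counted by the statistics dinv and area, equals $\frac{[m]_q}{[g]_q}\,p_{m,n}$, where $p_{m,n}$ is a symmetric function built from commutators of the operators $D_0$ and multiplication by $e_1$. The compositional shuffle theorem reduces the identity to a purely combinatorial one: the paths with $k$ North steps on their lowest line have generating function $[m]_q/[k]_q$ times that of the Dyck paths with $k$ North steps on the diagonal. At $q=1$ this is a count of rotations, but rotation does not control dinv path by path. We write the $q$-count as the trace of a product of transfer maps that commute with the Hecke algebra of $S_g$, and evaluate the trace with the central product of the Jucys--Murphy elements.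
\end{abstract}

\section{The identity}\label{sec:intro}

Throughout, $m,n$ are positive integers, $g=\gcd(m,n)$, $(m,n)=g\,(m_0,n_0)$, and
\[
\lambda=\frac mn=\frac{m_0}{n_0}.
\]
We write $[k]_q=1+q+\dots+q^{k-1}$, with $[0]_q=0$, and $\chi(P)\in\{0,1\}$ for the indicator of a statement $P$. The ring of symmetric functions in $X=x_1,x_2,\dots$ over $\mathbb{Q}(q,t)$ is $\Lambda$; the elementary, complete, power sum and Schur functions are $e_k,h_k,p_k,s_\mu$.

\subsection{Labeled rectangular paths}

An element $\pi$ of $\mathrm{LRP}(m,n)$ is a lattice path from $(0,0)$ to $(m,n)$ with unit North and East steps whose \emph{last step is East}, together with positive integer labels $w_1,\dots,w_n$ on its North steps (numbered from bottom to top) that strictly increase along each maximal run of consecutive North steps. Put $x^\pi=x_{w_1}\cdots x_{w_n}$.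

The \emph{level} of a lattice point $(h,v)$ is $\lambda v-h$, its signed horizontal distance to the diagonal of the rectangle. A North step raises the level by $\lambda$, an East step lowers it by $1$, and both $(0,0)$ and $(m,n)$ have level $0$. If the $i$-th North step, which we also call row $i$, starts at $(h_i,i-1)$, its starting level is
\[
a_i=\lambda(i-1)-h_i .
\]
The lowest level on $\pi$ is $\min_ja_j$: a lowest point is not followed by an East step, so it is the start of a North step or it is $(m,n)$, whose level is $0\ge a_1$. The area is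
\[
\mathrm{area}(\pi)=\sum_{i=1}^n\Big\lfloor a_i-\min_ja_j\Big\rfloor ,
\]
the number of whole cells between $\pi$ and the lowest line of slope $n/m$ that meets $\pi$.

An ordered pair of rows $(i,j)$ is \emph{attacking} if
\[
a_j=a_i \text{ and } i<j,\qquad\text{or}\qquad a_i<a_j<a_i+\lambda,\qquad\text{or}\qquad a_j=a_i+\lambda\text{ and }j<i .
\]
Row $i$ sweeps the levels from $a_i$ to $a_i+\lambda$, so the middle condition says that row $j$ starts strictly inside this range; the other two conditions break the ties at its ends. The \emph{cells above} $\pi$ are the unit cells of the rectangle to the left of $\pi$. For such a cell $c$, $\mathrm{arm}(c)$ is the number of cells strictly between $c$ and the North step in its row, and $\mathrm{leg}(c)$ the number of cells strictly between $c$ and the East step in its column. Define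
\[
\mathrm{dinv}(\pi)=\mathrm{tdinv}(\pi)+c_1(\pi)-c_2(\pi)+\mathrm{bonus}(\pi),
\]
where
\begin{itemize}
\item $\mathrm{tdinv}(\pi)$ is the number of attacking pairs $(i,j)$ with $w_i<w_j$;
\item $c_1(\pi)$ is the number of cells above $\pi$ with $\mathrm{arm}\cdot n>\mathrm{leg}\cdot m$ and $(\mathrm{arm}+1)n\le(\mathrm{leg}+1)m$;
\item $c_2(\pi)$ is the number of cells above $\pi$ with $\mathrm{arm}\cdot n\le\mathrm{leg}\cdot m$ and $(\mathrm{leg}+1)m<(\mathrm{arm}+1)n$;
\item $\mathrm{bonus}(\pi)=\#\{i:a_i<0\}$ is the number of North steps starting strictly below the diagonal.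
\end{itemize}
Only tdinv sees the labels. The two inequalities in $c_1$ together force $n<m$, and those in $c_2$ force $m<n$, so $c_1-c_2$ is a correction for the slope that vanishes in a square. Figure~\ref{fig:path} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!25] (2,2) rectangle (3,3);
\draw[gray!50] (0,0) grid (6,4);
\draw[dashed] (0,0)--(6,4);
\draw[dotted,thick] (0.5,0)--(6,3.667);
\draw[very thick] (0,0)--(0,1)--(2,1)--(2,3)--(5,3)--(5,4)--(6,4);
\node[left] at (0,0.5) {$4$};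
\node[left] at (2,1.5) {$2$};
\node[left] at (2,2.5) {$3$};
\node[left] at (5,3.5) {$1$};
\end{tikzpicture}
\caption{A path in $\mathrm{LRP}(6,4)$ with labels $(4,2,3,1)$ and starting levels $(a_1,\dots,a_4)=(0,-\frac12,1,-\frac12)$. The diagonal is dashed and the lowest line of slope $4/6$ meeting the path is dotted; two North steps start on it. The area is $1$ (shaded cell). The pairs of rows $(2,1),(4,1),(4,3)$ give $\mathrm{tdinv}=3$; moreover $c_1=c_2=0$ and $\mathrm{bonus}=2$, so $\mathrm{dinv}=5$.}
\label{fig:path}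
\end{figure}

\subsection{The symmetric functions $p_{m,n}$}

Let $M=(1-q)(1-t)$. For $F\in\Lambda$ let $F[X+M/z]$ be the image of $F$ under the algebra map $p_j\mapsto p_j+(1-q^j)(1-t^j)z^{-j}$, and for $k\in\mathbb{Z}$ let
\[
D_kF=\Big(F[X+M/z]\sum_{i\ge0}(-z)^ie_i\Big)\Big|_{z^k},
\]
the coefficient of $z^k$. Write $[A,A']=AA'-A'A$. Set $Q_{1,0}=D_0$ and let $Q_{0,1}$ be multiplication by $-e_1$. Every coprime pair $(u,v)$ with $u,v\ge1$ has a unique decomposition $(u,v)=(u_1,v_1)+(u_2,v_2)$ into nonnegative integer vectors with $u_2v_1-v_2u_1=1$, and we define recursively $Q_{u,v}=\frac1M[Q_{u_1,v_1},Q_{u_2,v_2}]$. For example $Q_{1,k}=D_k$, because $[D_{k-1},e_1]=MD_k$.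

Let now $(m_0,n_0)=(u_1,v_1)+(u_2,v_2)$ be this decomposition. The pair $(k-1)(m_0,n_0)+(u_2,v_2)$ is coprime, since its determinant with $(m_0,n_0)$ is $u_2n_0-v_2m_0=1$. So for $k\ge1$ we may put
\[
Q_{km_0,kn_0}=\tfrac1M\big[Q_{u_1,v_1},\,Q_{(k-1)m_0+u_2,\,(k-1)n_0+v_2}\big],\qquad
\theta_k=(-1)^{kn_0}\big(1-(qt)^{-1}\big)Q_{km_0,kn_0}.
\]
Define operators $R_j$, $j\ge1$, by
\begin{equation}\label{eq:defR}
\sum_{j\ge1}(-1)^{j-1}\big(1-(qt)^{-j}\big)\frac{R_jz^j}{j}=\log\Big(1+\sum_{k\ge1}\theta_kz^k\Big),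
\end{equation}
and set $p_{m,n}=(-1)^{g-1}R_g\cdot1$. The $\theta_k$ play the role of complete symmetric functions and the $R_j$ that of power sums; Section~\ref{sec:shuffle} makes this precise. If $g=1$, then $p_{m,n}=(-1)^nQ_{m,n}\cdot1$; in particular $p_{1,n}=e_n$. In the square case $p_{n,n}=(-1)^{n-1}\nabla p_n$, where $\nabla$ is the nabla operator of the theory of Macdonald polynomials (we shall not use this), and $p_{2,2}=s_2+(q+t+qt)s_{11}$.

\subsection{Results}

The problem, posed by Iraci, Pagaria, Paolini and Vanden Wyngaerd \cite{IPPV}, is whether the generating function of $\mathrm{LRP}(m,n)$ is always $\frac{[m]_q}{[g]_q}p_{m,n}$. It is.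

\begin{theorem}\label{thm:main}
For all positive integers $m,n$ with $g=\gcd(m,n)$,
\[
\frac{[m]_q}{[g]_q}\,p_{m,n}=\sum_{\pi\in\mathrm{LRP}(m,n)}q^{\mathrm{dinv}(\pi)}t^{\mathrm{area}(\pi)}x^\pi .
\]
\end{theorem}

A \emph{Dyck path} is a $\pi\in\mathrm{LRP}(m,n)$ with $\min_ja_j=0$, that is, one that never goes below the diagonal. For any $\pi$ let $k(\pi)=\#\{i:a_i=\min_ja_j\}$ be the number of North steps starting on the lowest line. Rows of equal level have indices congruent modulo $n_0$, so $1\le k(\pi)\le g$. Put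
\[
\mathcal D_k=\sum_{\pi\ \mathrm{Dyck},\ k(\pi)=k}q^{\mathrm{dinv}(\pi)}t^{\mathrm{area}(\pi)}x^\pi .
\]

\begin{theorem}\label{thm:comb}
For $1\le k\le g$,
\[
\sum_{\pi\in\mathrm{LRP}(m,n),\ k(\pi)=k}q^{\mathrm{dinv}(\pi)}t^{\mathrm{area}(\pi)}x^\pi=\frac{[m]_q}{[k]_q}\,\mathcal D_k .
\]
\end{theorem}

Theorem~\ref{thm:comb} is combinatorial; it is proved in full in Sections~\ref{sec:dinv}--\ref{sec:proof} and uses no shuffle theorem. Theorem~\ref{thm:main} follows from it and from the published results recalled in Section~\ref{sec:shuffle}. Corollary~\ref{cor:touch} and Theorem~\ref{thm:type} are refinements.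

\subsection{First cases, and the answer one would guess}\label{sec:guess}

For $m=1$ the only path is $N^nE$; all statistics vanish and the sum is $e_n=p_{1,n}$. For $n=1$ the paths are $E^hNE^{m-h}$ with $0\le h\le m-1$. If $h\ge1$, the cells with $\mathrm{arm}=1,\dots,h-1$ count in $c_1$ and the bonus is $1$, so $\mathrm{dinv}=h$ and the sum is $[m]_qe_1$. On the other side $Q_{m,1}=\frac1M[Q_{m-1,1},D_0]$, $D_0\cdot1=1$ and $D_0e_1=(1-M)e_1$ give $Q_{m,1}\cdot1=-e_1$ by induction, so $p_{m,1}=e_1$. Without the condition on the last step there would be $m+1$ paths here. For $m=n=2$ the paths $NNEE$, $NENE$, $ENNE$ contribute $te_2$, $h_2+qe_2$, $qte_2$, with sum $p_{2,2}$.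

The factor $[m]_q/[k]_q$ is what one guesses from $q=1$. Cut a path after one of its $m$ East steps and exchange the two pieces. This \emph{rotation} ends again with an East step and breaks no run of North steps, so it lies in $\mathrm{LRP}(m,n)$; it translates all levels by one constant, so it preserves $\mathrm{area}$, $x^\pi$ and $k(\pi)$. A North step on the lowest line is preceded, cyclically, by an East step, and cutting there gives a Dyck path. Hence
\begin{equation}\label{eq:rotation}
(\text{Dyck path},\ \text{East step})\ \longleftrightarrow\ (\text{path},\ \text{North step on its lowest line})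
\end{equation}
is a bijection: rotate the Dyck path at the marked East step and mark its former first step. Counting both sides gives Theorem~\ref{thm:comb} at $q=1$. The shuffle theorem gives $p_{m,n}=\sum_k\frac{[g]_q}{[k]_q}\mathcal D_k$ (Proposition~\ref{prop:p}), which explains the denominator $[g]_q$ in Theorem~\ref{thm:main}.

The difficulty is that \eqref{eq:rotation} does not shift dinv in the way that a bijective proof would need (Example~\ref{ex:64}); the identity holds only after summation. The proof goes as follows. Section~\ref{sec:dinv} shows that, once the levels and labels are fixed as a multiset, dinv depends only on comparisons between rows whose indices are congruent or adjacent modulo $n_0$. A path thus becomes a cyclic chain of $n_0$ words of length $g$ (Section~\ref{sec:types}), and its $q$-count is the trace of a product of transfer maps followed by a rotation of words. The transfer maps commute with the Hecke algebra $H_g$ (Section~\ref{sec:transfer}), and such traces factor as an explicit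 $q$-integer times a cyclically invariant functional (Section~\ref{sec:hecke}). Section~\ref{sec:proof} puts these together.

\section{Dyck paths and the compositional shuffle theorem}\label{sec:shuffle}

In this section we prove that Theorem~\ref{thm:comb} implies Theorem~\ref{thm:main}.

\subsection{The results used}

For $F\in\Lambda$ let $F[X(\frac1{qt}-1)]$ be the image of $F$ under the automorphism $p_j\mapsto((qt)^{-j}-1)p_j$. Since the $h_k$ freely generate $\Lambda$, so do the elements $\frac{qt}{qt-1}h_k[X(\frac1{qt}-1)]$. The operators $Q_{km_0,kn_0}$, $k\ge1$, commute \cite{BGLX}. Hence there is a unique algebra homomorphism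
\[
\Lambda\to\mathrm{End}(\Lambda),\quad F\mapsto\widehat F,\qquad \tfrac{qt}{qt-1}\,h_k\big[X(\tfrac1{qt}-1)\big]\mapsto Q_{km_0,kn_0}.
\]
For $a\ge1$ the Haglund--Morse--Zabrocki operator $C_a$ sends $F$ to the coefficient of $z^a$ in $(-1/q)^{a-1}F'\sum_{i\ge0}h_iz^i$, where $F'$ is the image of $F$ under $p_j\mapsto p_j-(1-q^{-j})z^{-j}$. For a composition $\alpha\models g$ with $\ell(\alpha)$ parts, $C_\alpha=C_{\alpha_1}C_{\alpha_2}\cdots$. Let $(z;q)_k=(1-z)(1-zq)\cdots(1-zq^{k-1})$, let $e_g[X\frac{1-z}{1-q}]$ be the image of $e_g$ under $p_j\mapsto\frac{1-z^j}{1-q^j}p_j$, and define $E_{g,k}\in\Lambda$ by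
\begin{equation}\label{eq:Egk}
e_g\Big[X\frac{1-z}{1-q}\Big]=\sum_{k=1}^g\frac{(z;q)_k}{(q;q)_k}E_{g,k}.
\end{equation}

\begin{theorem}[Haglund--Morse--Zabrocki \cite{HMZ}]\label{thm:HMZ}
$E_{g,k}=\sum_{\alpha\models g,\ \ell(\alpha)=k}C_\alpha1$.
\end{theorem}

The points of a Dyck path on the diagonal are $s(m_0,n_0)$ with $s=0$ and $s$ running through the partial sums of a composition $\alpha\models g$, its \emph{touch composition}. Each of them except $(m,n)$ is followed by a North step, so $k(\pi)=\ell(\alpha)$. Let $\mathrm{pdinv}(\pi)$ be the number of cells above $\pi$ with $\mathrm{arm}\cdot n\le(\mathrm{leg}+1)m$ and $\mathrm{leg}\cdot m<(\mathrm{arm}+1)n$, let $\mathrm{maxtdinv}(\pi)$ be the maximum of tdinv over all labelings of the underlying path, and let $\mathrm{dinv}'=\mathrm{tdinv}+\mathrm{pdinv}-\mathrm{maxtdinv}$.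

\begin{theorem}[compositional $(km,kn)$-shuffle theorem; conjectured in \cite{BGLX}, proved by Mellit \cite{Mellit}]\label{thm:M}
For $\alpha\models g$,
\[
(-1)^{g(n_0+1)}\,\widehat{C_\alpha1}\cdot1=\sum_{\pi\ \text{Dyck with touch composition }\alpha}q^{\mathrm{dinv}'(\pi)}t^{\mathrm{area}(\pi)}x^\pi .
\]
\end{theorem}

We use this only after summing over all $\alpha$ of a fixed length, so the order in which the parts of $\alpha$ are read along the path does not matter. The right side is written differently in \cite{BGLX}, in two respects.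

\emph{Ranks.} There tdinv counts pairs with $w_i<w_j$ and $\mathrm{rank}_i<\mathrm{rank}_j<\mathrm{rank}_i+m$, where $\mathrm{rank}_i=na_i+\lfloor h_i/m_0\rfloor$. The numbers $na_i=m(i-1)-nh_i$ and $m$ are multiples of $g$, and the floors lie in $[0,g-1]$ because $0\le h_i<m$. So a strict inequality between $a_j$ and $a_i$, or between $a_j$ and $a_i+\lambda$, decides the corresponding inequality of ranks. If $a_j=a_i$, then $h_j-h_i=\lambda(j-i)$ is a multiple of $m_0$, and $\mathrm{rank}_i<\mathrm{rank}_j$ if and only if $i<j$. If $a_j=a_i+\lambda$, then $h_j-h_i=\lambda(j-i-1)$ is a multiple of $m_0$, and $\mathrm{rank}_j<\mathrm{rank}_i+m$ if and only if $j\le i$, that is $j<i$, since $a_j\ne a_i$. So the rank condition holds exactly for attacking pairs, and the ranks on a path are pairwise distinct.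

\emph{Quasisymmetric functions.} There the sum runs over labelings that use each of $1,\dots,n$ once, with $x^\pi$ replaced by $F_S=\sum x_{j_1}\cdots x_{j_n}$, summed over $j_1\le\dots\le j_n$ with $j_s<j_{s+1}$ for $s\in S$, where $S$ is the set of $s$ such that label $s+1$ has larger rank than label $s$. Standardize an arbitrary labeling by numbering the rows by increasing label and, among equal labels, by decreasing rank. Replacing label $s$ by $j_s$ in a labeling by $1,\dots,n$ produces a labeling with this standardization exactly when $j_s<j_{s+1}$ for $s\in S$. Standardization preserves tdinv: unequal labels keep their order, and of two equal labels the one of larger rank becomes the smaller, so the pair is still not counted. Along a run of North steps the rank increases, so the standardization increases along runs if and only if the labeling strictly increases along runs. The two forms therefore agree.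

\subsection{Cells in terms of levels}

For an East step $e$ let $e^-$ and $e^+=e^--1$ be the levels of its start and end, and write $e<j$ if $e$ comes before row $j$. We shall use several times a telescoping identity: for a portion of a path from level $s$ to level $s'$ and any real $c$,
\begin{equation}\label{eq:tele}
\sum_{\text{steps}}\big(\chi(\text{start level}>c)-\chi(\text{end level}>c)\big)=\chi(s>c)-\chi(s'>c),
\end{equation}
and likewise with $\ge$ in place of $>$. An East step contributes $\chi(e^+\le c<e^-)$ and row $i$ contributes $-\chi(a_i\le c<a_i+\lambda)$.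

\begin{lemma}\label{lem:cells}
For every $\pi\in\mathrm{LRP}(m,n)$,
\begin{align}
c_1-c_2&=\sum_{e<j}\big(\chi(a_j<e^+)-\chi(a_j+\lambda<e^-)\big),\label{eq:c1c2}\\
\mathrm{pdinv}-(c_1-c_2)&=\sum_{e<j}\big(\chi(e^+\le a_j<e^-)+\chi(e^+\le a_j+\lambda<e^-)\big).\label{eq:pdinv}
\end{align}
\end{lemma}

\begin{proof}
Cells above $\pi$ correspond to pairs $e<j$: the cell lies in the column of $e$ and in row $j$. If $e$ starts at $(h,v)$, then $\mathrm{arm}=h_j-h-1$ and $\mathrm{leg}=j-1-v$, so $a_j-e^-=\lambda\,\mathrm{leg}-(\mathrm{arm}+1)$ and $a_j-e^+=\lambda\,\mathrm{leg}-\mathrm{arm}$. Put $\chi_1=\chi(a_j<e^+)=\chi(\mathrm{arm}>\lambda\,\mathrm{leg})$ and $\chi_2=\chi(a_j+\lambda<e^-)=\chi(\lambda(\mathrm{leg}+1)<\mathrm{arm}+1)$. The cell contributes $\chi_1(1-\chi_2)$ to $c_1$ and $(1-\chi_1)\chi_2$ to $c_2$; the difference is $\chi_1-\chi_2$. It counts in pdinv if and only if $a_j+\lambda\ge e^+$ and $a_j<e^-$; since $a_j+\lambda<e^+$ implies $a_j<e^-$, its contribution is $\chi(a_j<e^-)-\chi(a_j+\lambda<e^+)$.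 Subtracting $\chi_1-\chi_2$ gives \eqref{eq:pdinv}.
\end{proof}

\begin{lemma}\label{lem:dinvprime}
On Dyck paths, $\mathrm{dinv}'=\mathrm{dinv}$.
\end{lemma}

\begin{proof}
The bonus vanishes, so we must show that the right side of \eqref{eq:pdinv} is maxtdinv. Fix $j$. The portion of $\pi$ before row $j$ goes from level $0\le a_j$ to level $a_j$; this is where the Dyck condition enters. So the right side of \eqref{eq:tele} vanishes for $c=a_j$ and $c=a_j+\lambda$, and the East steps counted in \eqref{eq:pdinv} are as many as the rows $i<j$ with $-\lambda<a_i-a_j\le0$, respectively $0<a_i-a_j\le\lambda$. Thus \eqref{eq:pdinv} equals the number of $i<j$ with $d=a_i-a_j\in(-\lambda,\lambda]$. For $i<j$, the pair $(i,j)$ is attacking if and only if $-\lambda<d\le0$, and $(j,i)$ is attacking if and only if $0<d\le\lambda$. So \eqref{eq:pdinv} is the number of attacking pairs, an upper bound for tdinv. Label the rows $1,\dots,n$ in the lexicographic order of (level, index). This labeling increases along runs, and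 in each attacking pair the second row gets the larger label, so the bound is attained.
\end{proof}

\subsection{Expansion of $p_{m,n}$}

\begin{proposition}\label{prop:p}
$\mathcal D_k=(-1)^{g(n_0+1)}\,\widehat{E_{g,k}}\cdot1$ for $1\le k\le g$, and $p_{m,n}=\sum_{k=1}^g\frac{[g]_q}{[k]_q}\mathcal D_k$.
\end{proposition}

\begin{proof}
The first formula is the sum of Theorem~\ref{thm:M} over $\ell(\alpha)=k$, by Theorem~\ref{thm:HMZ} and Lemma~\ref{lem:dinvprime}. The operator $\theta_k$ is the image of $(-1)^{kn_0}h_k[X(\frac1{qt}-1)]$ under $F\mapsto\widehat F$, and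
\[
1+\sum_{k\ge1}h_k\big[X(\tfrac1{qt}-1)\big]\tilde z^k=\exp\sum_{j\ge1}\big((qt)^{-j}-1\big)p_j\frac{\tilde z^j}{j}.
\]
With $\tilde z=(-1)^{n_0}z$, comparison with \eqref{eq:defR} gives $(-1)^{j-1}R_j=-(-1)^{jn_0}\widehat{p_j}$, so $R_j=(-1)^{j(n_0+1)}\widehat{p_j}$ and $p_{m,n}=(-1)^{g(n_0+1)}(-1)^{g-1}\widehat{p_g}\cdot1$. Divide \eqref{eq:Egk} by $1-z$ and let $z\to1$. In the power sum expansion of $e_g$, a term $p_\mu$ acquires a zero of order $\ell(\mu)$ at $z=1$, so only the term $(-1)^{g-1}p_g/g$ survives, and $\frac{1-z^g}{1-z}\to g$. On the right $(z;q)_k/(1-z)\to(q;q)_{k-1}$. Hence $(-1)^{g-1}p_g/(1-q^g)=\sum_kE_{g,k}/(1-q^k)$, and the second formula follows from the first.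
\end{proof}

Summing Theorem~\ref{thm:comb} over $k$ gives $\sum_k\frac{[m]_q}{[k]_q}\mathcal D_k=\frac{[m]_q}{[g]_q}p_{m,n}$, which is Theorem~\ref{thm:main}. For fixed $k$ we obtain a refinement.

\begin{corollary}\label{cor:touch}
For $1\le k\le g$,
\[
\sum_{\pi\in\mathrm{LRP}(m,n),\ k(\pi)=k}q^{\mathrm{dinv}(\pi)}t^{\mathrm{area}(\pi)}x^\pi=(-1)^{g(n_0+1)}\,\frac{[m]_q}{[k]_q}\;\widehat{E_{g,k}}\cdot1 .
\]
\end{corollary}

The rest of the paper proves Theorem~\ref{thm:comb}.

\section{A formula for dinv}\label{sec:dinv}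

Rotation preserves the multiset of levels and labels up to translation and changes the order of the rows. So we want to know how dinv depends on this order.

A \emph{letter} is a pair $b=(a,w)$ of a rational level $a=\mathrm{lev}(b)$ and a label $w\ge1$. Put $b+c=(a+c,w)$ and order letters by
\[
(a,w)\prec(a',w')\iff a<a',\ \text{ or }\ a=a'\text{ and }w>w'.
\]
The labels are compared in reverse so that both the condition on runs and the two ties in tdinv become single comparisons of letters.

\begin{lemma}\label{lem:code}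
The map $\pi\mapsto(b_1,\dots,b_n)$, $b_i=(a_i,w_i)$, is a bijection from $\mathrm{LRP}(m,n)$ to the sequences of letters with
\[
a_i\in\lambda(i-1)+\mathbb{Z},\qquad b_{i+1}\prec b_i+\lambda\ \ (1\le i<n),\qquad a_1\le0<a_n+\lambda .
\]
\end{lemma}

\begin{proof}
The path is given by integers $0\le h_1\le\dots\le h_n\le m-1$, the last bound expressing that the last step is East. We have $h_1=-a_1$, $h_{i+1}-h_i=a_i+\lambda-a_{i+1}$ and $m-h_n=a_n+\lambda$. Rows $i,i+1$ are consecutive steps if and only if $a_{i+1}=a_i+\lambda$, and then $w_i<w_{i+1}$ means $b_{i+1}\prec b_i+\lambda$.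
\end{proof}

With $a_{n+1}=0$, the East steps at height $0$ descend from level $0$ to $a_1$ and those at height $i\ge1$ from $a_i+\lambda$ to $a_{i+1}$. Since $a_i-a_j\in\lambda(i-j)+\mathbb{Z}$ and $\gcd(m_0,n_0)=1$, we have $a_i-a_j\in\mathbb{Z}$ if and only if $i\equiv j$, and $a_i-a_j-\lambda\in\mathbb{Z}$ if and only if $i\equiv j+1$; congruences of rows are modulo $n_0$. Define
\begin{gather*}
\mathrm{inv}(\pi)=\#\{i<j:\ i\equiv j,\ b_i\succ b_j\},\qquad
\mathrm{cross}(\pi)=\#\{i\le j:\ i\equiv j+1,\ b_i\prec b_j+\lambda\},\\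
G(\pi)=\sum_{j=1}^n\#\{s\in\mathbb{Z}_{\ge0}:\ a_j<-s\le a_j+\lambda\}.
\end{gather*}
Pairs with $i=j$ occur in cross only when $n_0=1$, and then all $n$ of them count; including them makes the case $n_0=1$ uniform with the others later.

\begin{proposition}\label{prop:dinv}
$\mathrm{dinv}(\pi)=G(\pi)+\mathrm{inv}(\pi)+\mathrm{cross}(\pi)+K$, where $K$ depends only on $m,n$ and the multiset $\{b_1,\dots,b_n\}$, and is unchanged when all levels are translated by a constant.
\end{proposition}

The plan is to write $c_1-c_2+\mathrm{bonus}$ as $G$ plus a sum over $i<j$ of a function $\Omega$ of $d=a_i-a_j$. Only the odd part of $\Omega$ sees the order of the rows. It turns out to be $1$-periodic, hence determined by $i-j$, except for terms supported where $d$ or $d\pm\lambda$ is an integer.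

\begin{proof}
Call a quantity \emph{constant} if it has the properties claimed for $K$. Apply \eqref{eq:tele} with $c=a_j$ to the portion of $\pi$ before row $j$, which goes from level $0$ to level $a_j$:
\[
\#\{e<j:e^+>a_j\}=\#\{e<j:e^->a_j\}-\#\{i<j:a_i\le a_j<a_i+\lambda\}-\chi(a_j<0).
\]
The last term is cancelled by the bonus; this is the purpose of the bonus. With \eqref{eq:c1c2},
\[
c_1-c_2+\mathrm{bonus}=\sum_j\Big(\#\{e<j:0<e^--a_j\le\lambda\}-\#\{i<j:-\lambda<a_i-a_j\le0\}\Big).
\]
For real $c$ let $\psi(c)=\#\{s\in\mathbb{Z}_{\ge0}:c-s>0\}=\max(0,\lceil c\rceil)$ and $\gamma(c)=\psi(c)-\psi(c-\lambda)=\#\{s\in\mathbb{Z}_{\ge0}:0<c-s\le\lambda\}$. A run of East steps from level $c$ down to level $c'$ has start levels $c,c-1,\dots,c'+1$, so it contributes $\gamma(c-a_j)-\gamma(c'-a_j)$ to the first count. This count is therefore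
\[
\gamma(-a_j)-\gamma(a_1-a_j)+\sum_{i<j}\big(\gamma(a_i+\lambda-a_j)-\gamma(a_{i+1}-a_j)\big)
=\gamma(-a_j)+\sum_{i<j}\big(\gamma(a_i-a_j+\lambda)-\gamma(a_i-a_j)\big),
\]
because $\gamma(0)=0$. Since $\sum_j\gamma(-a_j)=G(\pi)$,
\[
c_1-c_2+\mathrm{bonus}=G(\pi)+\sum_{i<j}\Omega(a_i-a_j),\qquad \Omega(d)=\psi(d+\lambda)-2\psi(d)+\psi(d-\lambda)-\chi(-\lambda<d\le0).
\]
We have $\psi(c)-\psi(-c)=\lfloor c\rfloor+\chi(c>0)-\chi(c\in\mathbb{Z}_{>0})$: both sides are $\lfloor c\rfloor$ for $c\le0$ and $\lceil c\rceil$ for $c>0$. Let $\beta(d)=\lfloor d+\lambda\rfloor-2\lfloor d\rfloor+\lfloor d-\lambda\rfloor$, a $1$-periodic function. Then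
\[
\Omega(d)-\Omega(-d)=\beta(d)+\beta'(d)-\chi(d+\lambda\in\mathbb{Z}_{>0})+2\chi(d\in\mathbb{Z}_{>0})-\chi(d-\lambda\in\mathbb{Z}_{>0}),
\]
where $\beta'(d)=\chi(d>-\lambda)-2\chi(d>0)+\chi(d>\lambda)-\chi(-\lambda<d\le0)+\chi(0\le d<\lambda)$. On the ranges $d\le-\lambda$, $-\lambda<d<0$, $d=0$, $0<d<\lambda$, $d=\lambda$, $d>\lambda$ the values of $\beta'$ are $0$, $1-1$, $1-1+1$, $1-2+1$, $1-2$, $1-2+1$. So $\beta'(d)=\chi(d=0)-\chi(d=\lambda)$ and
\[
\Omega(d)-\Omega(-d)=\beta(d)+\chi(d=0)+2\chi(d\in\mathbb{Z}_{>0})-\chi(d-\lambda\in\mathbb{Z}_{\ge0})-\chi(d+\lambda\in\mathbb{Z}_{>0}).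
\]
Write $\Omega(d)=\frac12(\Omega(d)+\Omega(-d))+\frac12(\Omega(d)-\Omega(-d))$ and sum over $i<j$ with $d=a_i-a_j$. The even part and the term $\chi(d=0)$ are symmetric in the two rows, so their sums are constant; and $\sum_{i<j}\beta(a_i-a_j)=\sum_{i<j}\beta(\lambda(i-j))$ depends only on $m,n$. Put $\mathrm{inv}^\circ=\#\{i<j:a_i-a_j\in\mathbb{Z}_{>0}\}$ and $\mathrm{cross}^\circ=\#\{i<j:a_j+\lambda-a_i\in\mathbb{Z}_{>0}\}$. Then
\begin{align*}
\#\{i<j:a_i-a_j-\lambda\in\mathbb{Z}_{\ge0}\}&=\#\{i<j:i\equiv j+1\}-\mathrm{cross}^\circ,\\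
\#\{i<j:a_i+\lambda-a_j\in\mathbb{Z}_{>0}\}&=\#\{(i,j):i\ne j,\ a_j+\lambda-a_i\in\mathbb{Z}_{>0}\}-\mathrm{cross}^\circ,
\end{align*}
and the first terms on the right are constant. Hence $c_1-c_2+\mathrm{bonus}=G+\mathrm{inv}^\circ+\mathrm{cross}^\circ+\text{constant}$. Finally, split tdinv according to the three kinds of attacking pairs. The pairs with $a_i<a_j<a_i+\lambda$ and $w_i<w_j$ give a constant. The pairs $i<j$ with $a_i=a_j$, $w_i<w_j$ complete $\mathrm{inv}^\circ$ to $\mathrm{inv}$. The third kind, after exchanging names, consists of the pairs $i<j$ with $a_i=a_j+\lambda$, $w_i>w_j$; they complete $\mathrm{cross}^\circ$ to $\mathrm{cross}$, up to the constant number of pairs $i=j$.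
\end{proof}

\section{Types}\label{sec:types}

\subsection{The refined statement}

All levels lie in $\frac1{n_0}\mathbb{Z}$. An element of $\frac1{n_0}\mathbb{Z}$ has \emph{class} $j\in\mathbb{Z}/n_0$ if it is congruent to $j\lambda$ modulo $1$; since $\gcd(m_0,n_0)=1$, it has exactly one class. The \emph{height} of a path $\pi$ is $\xi=-\min_ja_j\ge0$, the level of its starting point above the lowest line, and its \emph{type} is the multiset $\mathcal V=\{b_1+\xi,\dots,b_n+\xi\}$. If $\delta$ is the class of $\xi$, then $b_i+\xi$ has class $\delta+i-1$. So the multiset $V_j$ of letters of class $j$ in $\mathcal V$ has exactly $g$ elements, and the minimal level in $\mathcal V$ is $0$.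

From now on $\mathcal V$ is the type of some path, $\xi\in\frac1{n_0}\mathbb{Z}_{\ge0}$ has class $\delta$, and $\Pi_\xi(\mathcal V)$ is the set of paths of type $\mathcal V$ and height $\xi$. The Dyck paths of type $\mathcal V$ form $\Pi_0(\mathcal V)$. Rotation preserves the type, so by \eqref{eq:rotation} $\Pi_0(\mathcal V)$ is not empty; in other words, a multiset of letters that is the type of no Dyck path is the type of no path at all. The quantities $\mathrm{area}$, $x^\pi$, $K$ and $k(\pi)=k(\mathcal V)$, the number of letters of level $0$, depend only on $\mathcal V$, and $G(\pi)=G_\xi(\mathcal V)$ on $\Pi_\xi(\mathcal V)$, where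
\begin{gather*}
G_\xi(\mathcal V)=\sum_{b\in\mathcal V}\#\{s\in\mathbb{Z}_{\ge0}:\mathrm{lev}(b)<\xi-s\le\mathrm{lev}(b)+\lambda\},\\
\nu_\xi(\mathcal V)=\#\{b\in V_{\delta-1}:\mathrm{lev}(b)+\lambda>\xi\},\qquad
r_\xi(\mathcal V)=\nu_\xi(\mathcal V)-\#\{b\in V_\delta:\mathrm{lev}(b)>\xi\}.
\end{gather*}
For $\xi=0$ we get $G_0=0$, $\nu_0=g$ and $r_0=g-(g-k(\mathcal V))=k(\mathcal V)$.

\begin{lemma}\label{lem:east}
On every Dyck path of type $\mathcal V$, exactly $r_\xi$ East steps end at level $\xi$ and exactly $G_\xi$ end below level $\xi$. Consequently $r_\xi\ge0$, $\sum_\xi q^{G_\xi}[r_\xi]_q=[m]_q$, and $\Pi_\xi(\mathcal V)=\emptyset$ if $r_\xi=0$.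
\end{lemma}

\begin{proof}
Let $\pi_0\in\Pi_0(\mathcal V)$. Then $a_1=0=a_{n+1}$, so we may read indices cyclically; there is no East step at height $0$, and the East steps at height $i$ end at the levels $a_i+\lambda-1,\dots,a_{i+1}$. One of them ends at $\xi$ if and only if $a_i$ has class $\delta-1$ and $a_{i+1}\le\xi<a_i+\lambda$. As $i$ runs over the rows of class $\delta-1$, $i+1$ runs over those of class $\delta$, and $a_{i+1}>\xi$ forces $a_i+\lambda>\xi$. So the number of such $i$ is $r_\xi$. The East steps ending in $[\xi-s-1,\xi-s)$ are those going from a level $\ge\xi-s$ to a level $<\xi-s$. By \eqref{eq:tele} for the whole path, in the version with $\ge$, they are as many as the rows with $a_i<\xi-s\le a_i+\lambda$. Summing over $s\ge0$ gives $G_\xi$. Number the East steps $0,\dots,m-1$ by weakly increasing end level; those ending at $\xi$ get the numbers $G_\xi,\dots,G_\xi+r_\xi-1$, which gives the sum. If $\pi\in\Pi_\xi(\mathcal V)$, rotate it to a Dyck path; its last step becomes an East step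 ending at level $\xi$, so $r_\xi\ge1$.
\end{proof}

In \eqref{eq:rotation} the marked East step ends at the height of the rotated path, so $k(\mathcal V)\,|\Pi_\xi|=r_\xi\,|\Pi_0|$. The $q$-analogue is the following refinement of Theorem~\ref{thm:comb}; it too is independent of any shuffle theorem.

\begin{theorem}\label{thm:type}
For every type $\mathcal V$ and every $\xi\in\frac1{n_0}\mathbb{Z}_{\ge0}$,
\[
\sum_{\pi\in\Pi_\xi(\mathcal V)}q^{\mathrm{dinv}(\pi)}=q^{G_\xi(\mathcal V)}\,\frac{[r_\xi(\mathcal V)]_q}{[k(\mathcal V)]_q}\sum_{\pi\in\Pi_0(\mathcal V)}q^{\mathrm{dinv}(\pi)},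
\]
where $r_\xi$ and $G_\xi$ are the numbers of East steps ending at level $\xi$, respectively below level $\xi$, on any Dyck path of type $\mathcal V$.
\end{theorem}

Summing over $\xi$ with Lemma~\ref{lem:east}, multiplying by $t^{\mathrm{area}}x^\pi$ and summing over all $\mathcal V$ with $k(\mathcal V)=k$ gives Theorem~\ref{thm:comb}. Theorem~\ref{thm:type} in turn follows from the next statement.

\begin{theorem}\label{thm:Phi}
For every type $\mathcal V$ there is $\Phi(\mathcal V)\in\mathbb{Q}(q)$ such that for all $\xi$ with $r_\xi\ge1$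
\[
\sum_{\pi\in\Pi_\xi(\mathcal V)}q^{\mathrm{inv}(\pi)+\mathrm{cross}(\pi)}=q\,[r_\xi(\mathcal V)]_q\,\Phi(\mathcal V).
\]
\end{theorem}

Indeed, by Proposition~\ref{prop:dinv} the sum of $q^{\mathrm{dinv}}$ over $\Pi_\xi(\mathcal V)$ is then $q^{K+G_\xi+1}[r_\xi]_q\Phi(\mathcal V)$, also when $r_\xi=0$; compare with $\xi=0$.

\subsection{Two cases by hand}

\begin{example}[the coprime case]
Let $g=1$. Each $V_j$ is a single letter, so $\Pi_\xi(\mathcal V)$ has at most one element, and exactly one if $r_\xi=1$. We have $\mathrm{inv}=0$, and the only candidate for cross is the pair $(1,n)$, which counts because $a_1\le0<a_n+\lambda$. So Theorem~\ref{thm:Phi} holds with $\Phi=1$: rotating at an East step raises dinv by the number of East steps ending lower.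
\end{example}

\begin{example}\label{ex:64}
Let $(m,n)=(6,4)$, so $g=2$, $n_0=2$, $\lambda=\frac32$. Take the type of the path in Figure~\ref{fig:path}: $V_0=\{\mathsf A\prec\mathsf B\}$, $V_1=\{\mathsf C\prec\mathsf D\}$ with $\mathsf A=(0,2)$, $\mathsf B=(0,1)$, $\mathsf C=(\frac12,4)$, $\mathsf D=(\frac32,3)$. Every letter of $V_1$ precedes every letter of $V_0+\lambda$, and every letter of $V_0$ precedes every letter of $V_1+\lambda$. So all four candidates $(1,2),(1,4),(2,3),(3,4)$ count and $\mathrm{cross}=4$. Listing the letters row by row, Lemma~\ref{lem:code} gives $\Pi_0$ and $\Pi_{1/2}$; in the latter the first letter must have level at most $\frac12$.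
\[
\begin{array}{c|cccc|cc}
&\multicolumn{4}{c|}{\Pi_0}&\multicolumn{2}{c}{\Pi_{1/2}}\\
\pi&\mathsf{ACBD}&\mathsf{BCAD}&\mathsf{ADBC}&\mathsf{BDAC}&\mathsf{CADB}&\mathsf{CBDA}\\ \hline
\mathrm{inv}&0&1&1&2&0&1
\end{array}
\]
Here $r_0=2$ and $r_{1/2}=1$, and indeed $q^4(1+q)^2=[2]_q\cdot q^4(1+q)$. But rotation sends $\mathsf{BCAD},\mathsf{ADBC}$ to $\mathsf{CADB}$ and $\mathsf{ACBD},\mathsf{BDAC}$ to $\mathsf{CBDA}$. The values of inv on the two fibers are $\{1,1\}$ and $\{0,2\}$, not $\{0,1\}$ and $\{1,2\}$, so the factor $[2]_q$ does not come from the fibers.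

Here is where it comes from. Split $b_1b_2b_3b_4$ into the words $b_1b_3$ and $b_2b_4$. Let $N_0$ send a word $y$ of $V_0$ to $q^{1+\mathrm{inv}(y)}(\mathsf{CD}+\mathsf{DC})$, and let $N_1$ send a word $y$ of $V_1$ to $q^{1+\mathrm{inv}(y)}(\mathsf{AB}+\mathsf{BA})$. One passes from $b_1b_3$ to the word $b_2b_4$ of their successors, collecting the inversion of $b_1b_3$ and the pair $(2,3)$; then from $b_2b_4$ to the word $b_3b_1$ of cyclic successors, collecting the inversion of $b_2b_4$ and the pair $(3,4)$. The swap $\omega$ returns to $b_1b_3$, and the pairs $(1,2),(1,4)$ give $q^2$. If $P_c$ projects onto the word ending in $c$, the two sums are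
\[
q^2\big(\mathrm{Tr}(N_1N_0\,\omega P_{\mathsf A})+\mathrm{Tr}(N_1N_0\,\omega P_{\mathsf B})\big)\qquad\text{and}\qquad q^2\,\mathrm{Tr}(N_0N_1\,\omega P_{\mathsf C}).
\]
Identify both spaces with the algebra $H_2$ with basis $1,T$ and $T^2=(q-1)T+q$, the increasing word being $1$ and the decreasing word $T$. As $(1+T)T=q(1+T)$, both $N_0$ and $N_1$ are multiplication by $q(1+T)$. For $h=\alpha+\beta T$, the trace of $h\,\omega P_c$ is the coefficient $\beta$ of $T$ in $h\cdot1$ if $c$ is the smaller letter, and the coefficient $q\beta$ of $1$ in $hT$ if $c$ is the larger. Since $N_1N_0$ and $N_0N_1$ are the same element $h=q^2(1+q)(1+T)$, the sums are $q^2(1+q)\beta$ and $q^2\beta$.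
\end{example}

Three things must be supplied in general. The traces with $\omega P_c$ must depend on $c$ only through a power of $q$, and since $H_g$ is not commutative, the common value must be a trace, so that the product of the $N_j$ can be started at any class (Section~\ref{sec:hecke}). The maps $N_j$ must commute with $H_g$ (Section~\ref{sec:transfer}). And the condition $a_1\le0<a_n+\lambda$, which in the example restricted one letter only, restricts two words in general (Section~\ref{sec:proof}).

\section{Traces on the Hecke algebra}\label{sec:hecke}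

\subsection{The algebra and its word modules}

The Hecke algebra $H=H_g$ over $\mathbb{Q}(q)$ has generators $T_1,\dots,T_{g-1}$ and relations $T_iT_{i+1}T_i=T_{i+1}T_iT_{i+1}$, $T_iT_j=T_jT_i$ for $|i-j|\ge2$, and $(T_i-q)(T_i+1)=0$. Each $T_i$ is invertible, since $T_i(T_i+1-q)=q$. Write $\sigma\in S_g$ as the word $\sigma_1\cdots\sigma_g$, $\sigma_p=\sigma(p)$; then $\sigma s_i$ swaps positions $i,i+1$, and the length $\ell(\sigma)$ is the number of inversions. We use the standard facts that $T_\sigma=T_{i_1}\cdots T_{i_l}$ does not depend on the reduced word $\sigma=s_{i_1}\cdots s_{i_l}$, that the $T_\sigma$ form a basis, that $T_\sigma T_\rho=T_{\sigma\rho}$ if lengths add, and that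
\[
T_\sigma T_i=T_{\sigma s_i}\ \text{ if }\sigma_i<\sigma_{i+1},\qquad T_\sigma T_i=qT_{\sigma s_i}+(q-1)T_\sigma\ \text{ if }\sigma_i>\sigma_{i+1}.
\]
For $k\le g$, $H_k\subset H_g$ is generated by $T_1,\dots,T_{k-1}$. Let $\tau:H\to\mathbb{Q}(q)$ be the coefficient of $T_1$'s neutral counterpart $T_{\mathrm{id}}=1$, that is, $\tau(T_\sigma)=\chi(\sigma=\mathrm{id})$.

\begin{lemma}\label{lem:tau}
$\tau(T_\sigma T_\rho)=q^{\ell(\sigma)}\chi(\sigma\rho=\mathrm{id})$. Hence $\tau(hh')=\tau(h'h)$, and the coefficient of $T_\sigma$ in $h$ is $q^{-\ell(\sigma)}\tau(hT_{\sigma^{-1}})$.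
\end{lemma}

\begin{proof}
Induct on $\ell(\rho)$; for $\rho=\mathrm{id}$ this is the definition. Let $\rho=s\rho'$ with $s$ simple and $\ell(\rho)=\ell(\rho')+1$. If $\ell(\sigma s)>\ell(\sigma)$, then $\tau(T_\sigma T_\rho)=\tau(T_{\sigma s}T_{\rho'})=q^{\ell(\sigma s)}\chi(\sigma\rho=\mathrm{id})$. Both this and the claimed value are $0$, since $\sigma\rho=\mathrm{id}$ would make $\sigma s=\rho'^{-1}$ shorter than $\sigma=\rho^{-1}$. If $\ell(\sigma s)<\ell(\sigma)$, then $\tau(T_\sigma T_\rho)=q\cdot q^{\ell(\sigma)-1}\chi(\sigma\rho=\mathrm{id})+(q-1)q^{\ell(\sigma)}\chi(\sigma\rho'=\mathrm{id})$, and $\sigma\rho'=\mathrm{id}$ would make $\sigma s=\rho^{-1}$ longer than $\sigma=\rho'^{-1}$.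
\end{proof}

Let $V=\{b_1\preceq\dots\preceq b_g\}$ be a multiset in a totally ordered set. A \emph{word of} $V$ is a rearrangement $v=v_1\cdots v_g$ of $V$, and $U_V$ is the vector space with the distinct words as basis. Put
\[
vT_i=vs_i\ \text{ if }v_i\prec v_{i+1},\qquad vT_i=q\,vs_i+(q-1)v\ \text{ if }v_i\succ v_{i+1},\qquad vT_i=qv\ \text{ if }v_i=v_{i+1}.
\]
For $V=\{1,\dots,g\}$ this is $H$ itself. To reduce everything to that case, let $\mathrm{wd}(\sigma)=b_{\sigma_1}\cdots b_{\sigma_g}$, let $\mathrm{inv}_0(\sigma)=\#\{p<p':\sigma_p>\sigma_{p'},\ b_{\sigma_p}=b_{\sigma_{p'}}\}$, and define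
\[
\iota:U_V\to H,\quad\iota(v)=\sum_{\mathrm{wd}(\sigma)=v}T_\sigma;\qquad\qquad\varpi:H\to U_V,\quad\varpi(T_\sigma)=q^{\mathrm{inv}_0(\sigma)}\,\mathrm{wd}(\sigma).
\]
An \emph{$H$-map} is a linear map that commutes with the right action of all $T_i$. Linear maps are written on the left. An $H$-map $F:H\to H$ is the left multiplication $L_h$ by $h=F(1)$.

\begin{lemma}\label{lem:module}
$U_V$ is a right $H$-module, $\iota$ and $\varpi$ are $H$-maps, and $\varpi\iota=\kappa_V\,\mathrm{id}$ with $\kappa_V=\prod_c[r_c]_q!$, where $r_c$ is the multiplicity of $c$ in $V$ and $[r]_q!=[1]_q\cdots[r]_q$.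
\end{lemma}

\begin{proof}
Let $\mathrm{wd}(\sigma)=v$. If $v_i\ne v_{i+1}$, then $\sigma_i<\sigma_{i+1}$ if and only if $v_i\prec v_{i+1}$, $\mathrm{wd}(\sigma s_i)=vs_i$ and $\mathrm{inv}_0(\sigma s_i)=\mathrm{inv}_0(\sigma)$; so the rules for $T_\sigma T_i$ and $vT_i$ match under both maps. If $v_i=v_{i+1}$, group the $\sigma$ in pairs $\sigma,\sigma s_i$ with $\sigma_i<\sigma_{i+1}$, and let $d=\mathrm{inv}_0(\sigma)$. Then $(T_\sigma+T_{\sigma s_i})T_i=q(T_\sigma+T_{\sigma s_i})$, $\varpi(T_\sigma T_i)=q^{d+1}v=\varpi(T_\sigma)T_i$, and $\varpi(T_{\sigma s_i}T_i)=q\cdot q^dv+(q-1)q^{d+1}v=q^{d+2}v=\varpi(T_{\sigma s_i})T_i$. Since $\iota$ is injective, the relations of $H$ hold on $U_V$. Finally the $\sigma$ with $\mathrm{wd}(\sigma)=v$ correspond to independent orderings of the indices of each letter, and $\sum_{\rho\in S_r}q^{\ell(\rho)}=[r]_q!$.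
\end{proof}

On $U_V$ let $\omega(v_1\cdots v_g)=v_gv_1\cdots v_{g-1}$, and let $P_c$ fix the words with last letter $c$ and kill the others. We want $\mathrm{Tr}(\Theta\,\omega P_c)$ for an $H$-map $\Theta:U_V\to U_V$. At $q=1$ this is easy: $\omega$ is a permutation of positions and commutes with $\Theta$, conjugation by $\omega$ moves the position tested by $P_c$ around the cycle, and the $g$ projections add up to $r_c\,\mathrm{id}$; so the trace is $\frac{r_c}{g}\mathrm{Tr}(\Theta\omega)$. This is the count \eqref{eq:rotation} again. For general $q$, $\omega$ is not an $H$-map (on $H_2$, $\omega(1\cdot T)=1\ne T^2=\omega(1)T$), and a central element takes over its role.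

\subsection{Jucys--Murphy elements}

Put $J_1=0$ and, for $2\le k\le g$,
\[
J_k=\sum_{a=1}^{k-1}q^{a-k+1}\,T_a\cdots T_{k-2}T_{k-1}T_{k-2}\cdots T_a\in H_k,\qquad z_k=J_kJ_{k-1}\cdots J_2,\qquad z_1=1 .
\]
Let $\Gamma_k=T_{k-1}\cdots T_1$ and $\Gamma'_k=T_1\cdots T_{k-1}$. For $1\le i\le k-2$,
\begin{equation}\label{eq:braid}
T_i\Gamma_k=\Gamma_kT_{i+1},\qquad T_{i+1}\Gamma'_k=\Gamma'_kT_i .
\end{equation}
For the first, move $T_{i+1}$ in $\Gamma_kT_{i+1}$ to the left past $T_1,\dots,T_{i-1}$, replace $T_{i+1}T_iT_{i+1}$ by $T_iT_{i+1}T_i$, and move the left $T_i$ past $T_{i+2},\dots,T_{k-1}$. The second follows by reversing all products, which preserves the relations of $H$.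

\begin{lemma}\label{lem:central}
$z_g$ is central in $H_g$.
\end{lemma}

\begin{proof}
For $a<k$, the relation $T_{k-1}T_kT_{k-1}=T_kT_{k-1}T_k$ and commutation of $T_k$ with $T_a,\dots,T_{k-2}$ give $T_a\cdots T_{k-1}T_kT_{k-1}\cdots T_a=T_k(T_a\cdots T_{k-2}T_{k-1}T_{k-2}\cdots T_a)T_k$. Hence
\[
J_{k+1}=T_k+q^{-1}T_kJ_kT_k .
\]
Since $q^{-1}T_k^2=1+(1-q^{-1})T_k$, the elements $\mathcal L_k=1+(1-q^{-1})J_k$ satisfy $\mathcal L_1=1$ and $\mathcal L_{k+1}=q^{-1}T_k\mathcal L_kT_k$, so $\mathcal L_k=q^{1-k}\Gamma_k\Gamma'_k$. By \eqref{eq:braid}, $T_i\Gamma_k\Gamma'_k=\Gamma_kT_{i+1}\Gamma'_k=\Gamma_k\Gamma'_kT_i$ for $i\le k-2$. So $J_k$ commutes with $T_i$ for $i\le k-2$, and for $i\ge k+1$ because $J_k\in H_k$. In particular $J_k$ commutes with $H_{k-1}$, so the $J_k$ commute pairwise. From $J_{k+1}T_k^{-1}=1+q^{-1}T_kJ_k$,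
\[
T_kJ_kJ_{k+1}T_k^{-1}=T_kJ_k+q^{-1}T_kJ_kT_kJ_k=J_{k+1}J_k=J_kJ_{k+1}.
\]
Thus for $i\ge2$, $T_i$ commutes with $J_iJ_{i+1}$ and with the other factors of $z_g$; and $T_1$ commutes with $J_2=T_1$ and with $J_k$ for $k\ge3$.
\end{proof}

By Lemmas~\ref{lem:tau} and~\ref{lem:central}, $\varphi(h)=\tau(hz_g)$ satisfies $\varphi(hh')=\tau(h'z_gh)=\varphi(h'h)$.

\subsection{The trace with a rotation}

\begin{lemma}\label{lem:regular}
For $h\in H$ and $1\le c\le g$, $\mathrm{Tr}_H(L_h\,\omega P_c)=q^{c-g}\varphi(h)$.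
\end{lemma}

\begin{proof}
The trace is the sum, over $\sigma$ with $\sigma_g=c$, of the coefficient of $T_\sigma$ in $hT_{\omega(\sigma)}$. By Lemma~\ref{lem:tau} it is $\tau(hZ_{g,c})$ with $Z_{g,c}=\sum_{\sigma_g=c}q^{-\ell(\sigma)}T_{\omega(\sigma)}T_{\sigma^{-1}}$. We show $Z_{g,c}=q^{c-g}z_g$.

\emph{Step 1: a relation between consecutive $c$.} Let $\zeta_c=s_c\cdots s_{g-1}$, the word $1\cdots g$ with $c$ moved to the end, and $\eta_c=s_{c-1}\cdots s_1$, the word with $c$ moved to the front. The permutations with $\sigma_g=c$ are $\sigma=\zeta_c\rho$, $\rho\in S_{g-1}$. As $\zeta_c$ is increasing on positions $1,\dots,g-1$, counting inversions gives $\ell(\sigma)=(g-c)+\ell(\rho)$. Let $\rho^+(1)=1$, $\rho^+(p+1)=\rho(p)+1$. From $\eta_c(1)=c$ and $\eta_c(p+1)=\zeta_c(p)$ we get $\omega(\sigma)=\eta_c\rho^+$, and $\ell(\eta_c\rho^+)=(c-1)+\ell(\rho^+)$ because $\eta_c$ is increasing on positions $2,\dots,g$. So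
\[
Z_{g,c}=q^{c-g}\;T_{c-1}\cdots T_1\;Y\;T_{g-1}\cdots T_c,\qquad Y=\sum_{\rho\in S_{g-1}}q^{-\ell(\rho)}T_{\rho^+}T_{\rho^{-1}},
\]
and therefore $Z_{g,c+1}T_c=q\,T_cZ_{g,c}$ for $1\le c<g$. If $Z_{g,c+1}=q^{c+1-g}z_g$, then it is central, so $qT_cZ_{g,c}=T_cZ_{g,c+1}$ and $Z_{g,c}=q^{c-g}z_g$. It remains to show $Z_{g,g}=z_g$.

\emph{Step 2: the case $c=g$.} A reduced word of $\rho^+$ is obtained from one of $\rho$ by raising all indices by $1$, so \eqref{eq:braid} gives $\Gamma_gT_{\rho^+}=T_\rho\Gamma_g$ and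
\[
Z_{g,g}=\Gamma_gY=\sum_{\rho\in S_{g-1}}q^{-\ell(\rho)}\,T_\rho\Gamma_gT_{\rho^{-1}} .
\]
(At $q=1$ this is the sum of all $g$-cycles, since no nontrivial power of a $g$-cycle lies in $S_{g-1}$; this is why one expects a central element.) Induct on $g$; for $g=1$ both sides are $1$. For $g\ge2$ write, as in Step 1, $\rho=s_a\cdots s_{g-2}\,\rho'$ with $1\le a\le g-1$, $\rho'\in S_{g-2}$, $\ell(\rho)=g-1-a+\ell(\rho')$. Since $\Gamma_g=T_{g-1}\Gamma_{g-1}$ and $T_{g-1}$ commutes with $T_{\rho'}$, we have $\sum_{\rho'}q^{-\ell(\rho')}T_{\rho'}\Gamma_gT_{\rho'^{-1}}=T_{g-1}Z_{g-1,g-1}=T_{g-1}z_{g-1}$. As $z_{g-1}$ is central in $H_{g-1}$,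
\[
Z_{g,g}=\sum_{a=1}^{g-1}q^{a-g+1}\,T_a\cdots T_{g-2}T_{g-1}T_{g-2}\cdots T_a\;z_{g-1}=J_gz_{g-1}=z_g .\qedhere
\]
\end{proof}

For an $H$-map $\Theta:U_V\to U_V$, the map $\iota\Theta\varpi$ is $L_h$ for some $h\in H$; put $\Phi_V(\Theta)=\kappa_V^{-1}\varphi(h)$. This is linear in $\Theta$.

\begin{proposition}\label{prop:trace}
\begin{enumerate}
\item[(i)] If $c$ occurs $r_c\ge1$ times in $V$ and exactly $l$ letters of $V$ are $\prec c$, then $\mathrm{Tr}(\Theta\,\omega P_c)=q^{l+1-g}[r_c]_q\,\Phi_V(\Theta)$.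
\item[(ii)] If $|V|=|V'|=g$ and $A:U_V\to U_{V'}$, $A':U_{V'}\to U_V$ are $H$-maps, then $\Phi_V(A'A)=\Phi_{V'}(AA')$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $j=l+1$, the smallest index with $b_j=c$. Then $\mathrm{Tr}_H(L_h\omega P_j)=\mathrm{Tr}_H(\iota\Theta\varpi\omega P_j)=\mathrm{Tr}_{U_V}(\Theta\,\varpi\omega P_j\iota)$. If $v_g\ne c$, then $P_j\iota(v)=0$. If $v_g=c$, then $\varpi\omega P_j\iota(v)=\sum q^{\mathrm{inv}_0(\omega\sigma)}\omega v$ over $\sigma$ with $\mathrm{wd}(\sigma)=v$ and $\sigma_g=j$. In $\omega\sigma$ the index $j$ stands first and is the smallest index of $c$, so it creates no inversion counted by $\mathrm{inv}_0$; the sum of the powers of $q$ is $\kappa_V$ with $[r_c]_q!$ replaced by $[r_c-1]_q!$. Thus $\varpi\omega P_j\iota=\frac{\kappa_V}{[r_c]_q}\omega P_c$, and Lemma~\ref{lem:regular} gives the claim.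

(ii) Let $\iota',\varpi'$ belong to $V'$, and let $\iota A'\varpi'=L_{h'}$, $\iota'A\varpi=L_h$. Then $L_{h'h}=\iota A'\varpi'\iota'A\varpi=\kappa_{V'}\,\iota A'A\varpi$ and $L_{hh'}=\iota'A\varpi\iota A'\varpi'=\kappa_V\,\iota'AA'\varpi'$. So both sides equal $\varphi(h'h)/(\kappa_V\kappa_{V'})=\varphi(hh')/(\kappa_V\kappa_{V'})$.
\end{proof}

\section{Transfer maps}\label{sec:transfer}

For words of length $g$ in a common ordered set, put $\mathrm{inv}(v)=\#\{p<p':v_p\succ v_{p'}\}$ and $\mathrm{cross}(v',v)=\#\{p<p':v'_p\prec v_{p'}\}$, and write $v'\prec v$ if $v'_p\prec v_p$ for all $p$. The condition of Lemma~\ref{lem:code} and the weights of Proposition~\ref{prop:dinv} suggest, for multisets $V,V'$ of size $g$,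
\[
\mathcal M_{V',V}:U_V\to U_{V'},\qquad v\mapsto\sum_{v'\prec v}q^{\mathrm{inv}(v)+\mathrm{cross}(v',v)}\,v' .
\]

\begin{lemma}\label{lem:intertwine}
$\mathcal M_{V',V}$ is an $H$-map.
\end{lemma}

\begin{proof}
Fix $i$. Group the words of $V$, and those of $V'$, according to their letters outside positions $i,i+1$. The operator $T_i$ preserves the span of each group, so it suffices to show that each block of $\mathcal M$, from a group of words $v$ to a group of words $v'$, commutes with $T_i$. Within a block the multisets $\{v_i,v_{i+1}\}$ and $\{v'_i,v'_{i+1}\}$ are fixed, and so are the conditions $v'_p\prec v_p$ for $p\ne i,i+1$. A pair of positions disjoint from $\{i,i+1\}$ makes a fixed contribution to the exponent. A position $p\notin\{i,i+1\}$ is either before both or after both. Its two pairs with $i$ and $i+1$ contribute to $\mathrm{inv}(v)$ a symmetric function of $v_i,v_{i+1}$, and to $\mathrm{cross}(v',v)$ a symmetric function of $v_i,v_{i+1}$ if $p<i$, of $v'_i,v'_{i+1}$ if $p>i+1$. So the block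 is a constant, possibly $0$, times the map $\mathcal M$ for words of length $2$.

Let $g=2$, $V=\{b_1\preceq b_2\}$, $V'=\{b'_1\preceq b'_2\}$. If some $v'\prec v$ exists, then $\min V'\prec\min V$ and $\max V'\prec\max V$; so $\mathcal M=0$ unless $b'_1\prec b_1$ and $b'_2\prec b_2$. Two cases remain.

\emph{Case $b'_2\prec b_1$.} All pairs of words are allowed and $\mathrm{cross}=1$, so $\mathcal M(v)=q\,f(v)\,s'$, where $f$ is the functional $v\mapsto q^{\mathrm{inv}(v)}$ and $s'$ is the sum of the words of $V'$. We have $s'T_1=qs'$: for distinct letters, $(b'_1b'_2+b'_2b'_1)T_1=b'_2b'_1+q\,b'_1b'_2+(q-1)b'_2b'_1$. Also $f(vT_1)=qf(v)$: the values are $q$ for $v$ increasing, $q\cdot1+(q-1)q=q^2$ for $v$ decreasing, and $q$ for equal letters. So $\mathcal M(vT_1)=q\mathcal M(v)=\mathcal M(v)T_1$.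

\emph{Case $b'_1\prec b_1\preceq b'_2\prec b_2$.} The letters are distinct in $V$ and in $V'$, and $b'_2$ cannot be matched with $b_1$. So $b_1b_2\mapsto q^{0+1}b'_1b'_2$ and $b_2b_1\mapsto q^{1+0}b'_2b'_1$, and $\mathcal M$ is $q$ times the isomorphism matching the words.
\end{proof}

Let $\mathcal V$ be a type. The shift $\mathrm{sh}(v)=v+\lambda$, applied letter by letter, preserves the order and so is an $H$-map $U_{V_j}\to U_{V_j+\lambda}$. For $j\in\mathbb{Z}/n_0$ put
\[
N_j=\mathcal M_{V_{j+1},\,V_j+\lambda}\circ\mathrm{sh}:U_{V_j}\to U_{V_{j+1}},\qquad\Phi(\mathcal V)=\Phi_{V_0}(N_{n_0-1}\cdots N_1N_0).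
\]
By Proposition~\ref{prop:trace}(ii), moving one factor at a time,
\begin{equation}\label{eq:cyclic}
\Phi(\mathcal V)=\Phi_{V_\delta}(N_{\delta-1}N_{\delta-2}\cdots N_\delta)\quad\text{for every }\delta\in\mathbb{Z}/n_0,
\end{equation}
each $N_j$ occurring once. This is the invariance under rotation that individual paths lack.

\section{Proof of Theorem~\ref{thm:Phi}}\label{sec:proof}

Fix $\mathcal V$ and $\xi$ of class $\delta$ with $r=r_\xi\ge1$, and let $\nu=\nu_\xi$. For a linear map $A$ write $A[v\to v']$ for the coefficient of $v'$ in $A(v)$.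

\subsection{Paths as chains of words}

For $\pi\in\Pi_\xi(\mathcal V)$ and $0\le j<n_0$, let $y^{(j)}$ be the word with $y^{(j)}_p=b_i+\xi$, $i=(p-1)n_0+j+1$, $1\le p\le g$. It is a word of $V_{\delta+j}$. Put
\[
u=y^{(n_0-1)}+\lambda,\qquad v=\omega^{-1}y^{(0)},
\]
so $u_p$ records the top of row $pn_0$, and $v_p$ is the letter of the cyclically next row: $v_p=y^{(0)}_{p+1}$ for $p<g$, $v_g=y^{(0)}_1$. The levels of $u$ and $v$ lie in $\xi+\mathbb{Z}$. By Lemma~\ref{lem:code}, $\Pi_\xi(\mathcal V)$ is in bijection with the families of words $y^{(j)}$ of $V_{\delta+j}$ such that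
\begin{enumerate}
\item[(a)] $y^{(j+1)}\prec y^{(j)}+\lambda$ for $0\le j\le n_0-2$;
\item[(b)] $v_p\prec u_p$ for $p<g$;
\item[(c)] $\mathrm{lev}(v_g)\le\xi<\mathrm{lev}(u_g)$.
\end{enumerate}
(A family gives the letters $b_i$ by subtracting $\xi$; the height is $\xi$ because the minimal level in $\mathcal V$ is $0$.)

We have $\mathrm{inv}(\pi)=\sum_j\mathrm{inv}(y^{(j)})$, and $\mathrm{inv}(y^{(n_0-1)})=\mathrm{inv}(u)$. For $j\le n_0-2$ the row of $y^{(j+1)}_p$ is at most the row of $y^{(j)}_{p'}$ if and only if $(p'-p)n_0\ge1$, that is $p<p'$. The row of $y^{(0)}_p$ is at most the row of $y^{(n_0-1)}_{p'}$ if and only if $(p'-p+1)n_0\ge1$, that is $p\le p'$. In the last family separate $p=1$, where $y^{(0)}_1=v_g$ and $p'$ is arbitrary, from $p\ge2$, where $y^{(0)}_p=v_{p-1}$ and $p-1<p'$: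
\begin{equation}\label{eq:cross}
\mathrm{cross}(\pi)=\sum_{j=0}^{n_0-2}\mathrm{cross}\big(y^{(j+1)},y^{(j)}+\lambda\big)+\mathrm{cross}(v,u)+\#\{p':v_g\prec u_{p'}\}.
\end{equation}

Two features do not yet fit Proposition~\ref{prop:trace}(i). Condition (c) concerns the last letters of two different words, and the last term of \eqref{eq:cross} depends on the path. Both are cured by inserting between $u$ and $v$ a third word $\mu$ that has a special letter $*$ in the positions where level $\xi$ is crossed.

\subsection{The star word}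

Consider the letters with level in $\xi+\mathbb{Z}$. Replace each letter $b$ by three consecutive elements $b^-\prec b\prec b^+$. Call $b,b^\pm$ \emph{low} if $\mathrm{lev}(b)\le\xi$ and \emph{high} otherwise, and insert one more element $*$, neither low nor high, above all low and below all high elements. For letters $b,b'$ we have $b'\prec b^-\iff b'\prec b\iff b'^+\prec b$, and $b^-\prec b'\iff b\preceq b'\iff b\prec b'^+$. By definition of $\nu$ and $r$, $V_{\delta-1}+\lambda$ has $g-\nu$ low letters and $V_\delta$ has $\nu-r$ high letters. So the multiset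
\[
V_*=\{b^-:b\in V_{\delta-1}+\lambda\text{ low}\}\ \cup\ \{*\text{ taken }r\text{ times}\}\ \cup\ \{b^+:b\in V_\delta\text{ high}\}
\]
has $g$ elements. In Example~\ref{ex:64}, $V_*=\{*,*\}$ for $\xi=0$ and $\xi=1$, $V_*=\{*,\mathsf D^+\}$ for $\xi=\frac12$, and $V_*=\{(\mathsf C+\lambda)^-,*\}$ for $\xi=2$; in the last case (c) restricts $u_g$ and not $v_g$. Put $\mathcal M_1=\mathcal M_{V_*,V_{\delta-1}+\lambda}$ and $\mathcal M_2=\mathcal M_{V_\delta,V_*}$.

\begin{lemma}\label{lem:star}
Let $u,v$ be words of $V_{\delta-1}+\lambda$ and $V_\delta$ with $v\prec u$. There is exactly one word $\mu$ of $V_*$ with $v\prec\mu\prec u$, namely $\mu_p=u_p^-$ if $u_p$ is low, $\mu_p=v_p^+$ if $v_p$ is high, and $\mu_p=*$ otherwise. Moreover $\mathcal M_1[u\to\mu]\,\mathcal M_2[\mu\to v]=q^{\binom g2}q^{\mathrm{inv}(u)+\mathrm{cross}(v,u)}$. Consequently $\mathcal M_2\mathcal M_1=q^{\binom g2}\mathcal M_{V_\delta,V_{\delta-1}+\lambda}$.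
\end{lemma}

\begin{proof}
\emph{Existence.} The first two cases exclude each other, since $v_p$ high forces $u_p$ high. They occur $g-\nu$ and $\nu-r$ times and use up the low and high elements of $V_*$, and $r$ positions remain; so $\mu$ is a word of $V_*$. In the three cases $v_p\prec u_p^-\prec u_p$, $v_p\prec v_p^+\prec u_p$, and $v_p\prec*\prec u_p$ with $v_p$ low and $u_p$ high.

\emph{Uniqueness.} Let $v\prec\mu\prec u$. If $u_p$ is low, then $\mu_p$ is low. There are $g-\nu$ such positions and as many low elements in $V_*$, so on these positions $\mu_p=\zeta_p^-$, where the $\zeta_p$ and the $u_p$ form the same multiset and $\zeta_p\preceq u_p$; hence $\zeta_p=u_p$. If $v_p$ is high, then $\mu_p$ is high. There are $\nu-r$ such positions and as many high elements, so there $\mu_p=\zeta_p^+$ with $v_p\preceq\zeta_p$ and equal multisets; hence $\zeta_p=v_p$. The stars fill the rest.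

\emph{Exponent.} The product of coefficients has exponent $\mathrm{inv}(u)+\mathrm{cross}(\mu,u)+\mathrm{inv}(\mu)+\mathrm{cross}(v,\mu)$. So it suffices to show, for $p<p'$,
\[
\chi(\mu_p\prec u_{p'})+\chi(v_p\prec\mu_{p'})+\chi(\mu_p\succ\mu_{p'})-\chi(v_p\prec u_{p'})=1 .
\]
\begin{itemize}
\item $\mu_p=v_p^+$ high. The first and last terms cancel. The middle terms give $\chi(v_p\preceq b)+\chi(v_p\succ b)=1$ if $\mu_{p'}=b^+$, and $0+1$ if $\mu_{p'}$ is low or $*$.
\item $\mu_p$ low or $*$, $u_{p'}$ high. Then $v_p$ is low and $\mu_{p'}$ is $*$ or high, and the terms are $1+1+0-1$.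
\item $\mu_p$ low or $*$, $u_{p'}$ low. Then $\mu_{p'}=u_{p'}^-$, and the second and last terms cancel. The others give $0+1$ if $\mu_p=*$, and $\chi(u_p\preceq u_{p'})+\chi(u_p\succ u_{p'})=1$ if $\mu_p=u_p^-$.
\end{itemize}
If $v\not\prec u$, no $\mu$ with $v\prec\mu\prec u$ exists, so the identity of maps follows.
\end{proof}

Conditions (b) and (c) together say that $v\prec u$ and that the word $\mu$ of Lemma~\ref{lem:star} has $\mu_g=*$. The first feature is now a condition on one letter. The second is absorbed when the last position is moved to the front.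

\begin{lemma}\label{lem:rotate}
If $v\prec\mu\prec u$ and $\mu_g=*$, then $q^{\#\{p':\,v_g\prec u_{p'}\}}\mathcal M_2[\mu\to v]=q^{\nu}\mathcal M_2[\omega\mu\to\omega v]$.
\end{lemma}

\begin{proof}
Let $c=v_g$, a low letter. The other positions keep their relative order, so only pairs containing the moved position change. A position $p<g$ contributes $\chi(v_p\prec*)+\chi(\mu_p\succ*)$ to the exponent of $\mathcal M_2[\mu\to v]$ and $\chi(c\prec\mu_p)+\chi(*\succ\mu_p)$ to that of $\mathcal M_2[\omega\mu\to\omega v]$. If $\mu_p$ is high, then $v_p$ is high and these are $0+1$ and $1+0$. If $\mu_p=*$, then $v_p$ is low and they are $1+0$ and $1+0$. If $\mu_p=u_p^-$, then $v_p$ is low and they are $1+0$ and $\chi(c\prec u_p)+1$. Since $u_g$ is high, the ratio of the coefficients is $q^{\#\{p:\,u_p\text{ low},\ c\prec u_p\}}$. Finally $c$ precedes all $\nu$ high letters of $u$.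
\end{proof}

\subsection{Evaluation of the trace}

Let $B=\mathrm{sh}\circ N_{\delta-2}\cdots N_{\delta+1}N_\delta:U_{V_\delta}\to U_{V_{\delta-1}+\lambda}$, with $n_0-1$ factors $N$; so $B=\mathrm{sh}$ if $n_0=1$. The coefficient $B[y^{(0)}\to u]$ is the sum, over intermediate words satisfying (a), of $q$ to the power $\sum_{j\le n_0-2}\big(\mathrm{inv}(y^{(j)})+\mathrm{cross}(y^{(j+1)},y^{(j)}+\lambda)\big)$. By \eqref{eq:cross} the remaining part of $\mathrm{inv}(\pi)+\mathrm{cross}(\pi)$ is $\mathrm{inv}(u)+\mathrm{cross}(v,u)+\#\{p':v_g\prec u_{p'}\}$, and by Lemmas~\ref{lem:star} and~\ref{lem:rotate} $q$ to this power is $q^{\nu-\binom g2}\mathcal M_1[u\to\mu]\,\mathcal M_2[\omega\mu\to y^{(0)}]$. Conversely, for words $\mu,y,u$ with $\mu_g=*$, this product of coefficients is nonzero only if $y\prec\omega\mu$ and $\mu\prec u$, that is $\omega^{-1}y\prec\mu\prec u$; then (b) and (c) hold and $\mu$ is determined by $y,u$. Hence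
\begin{align*}
\sum_{\pi\in\Pi_\xi(\mathcal V)}q^{\mathrm{inv}+\mathrm{cross}}
&=q^{\nu-\binom g2}\sum_{\mu:\,\mu_g=*}\ \sum_{y,u}\mathcal M_2[\omega\mu\to y]\;B[y\to u]\;\mathcal M_1[u\to\mu]\\
&=q^{\nu-\binom g2}\,\mathrm{Tr}_{U_{V_*}}\big(\mathcal M_1B\mathcal M_2\,\omega P_*\big).
\end{align*}
The map $\mathcal M_1B\mathcal M_2$ is an $H$-map by Lemma~\ref{lem:intertwine}. In $V_*$ the element $*$ has multiplicity $r\ge1$ and $g-\nu$ smaller elements, so Proposition~\ref{prop:trace}(i) evaluates the trace as $q^{1-\nu}[r]_q\,\Phi_{V_*}(\mathcal M_1B\mathcal M_2)$. By Proposition~\ref{prop:trace}(ii), Lemma~\ref{lem:star} and \eqref{eq:cyclic}, with $V'=V_{\delta-1}+\lambda$,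
\begin{align*}
\Phi_{V_*}(\mathcal M_1B\mathcal M_2)&=\Phi_{V'}(B\mathcal M_2\mathcal M_1)=q^{\binom g2}\Phi_{V'}(B\,\mathcal M_{V_\delta,V'})\\
&=q^{\binom g2}\Phi_{V_\delta}(\mathcal M_{V_\delta,V'}B)=q^{\binom g2}\Phi_{V_\delta}(N_{\delta-1}N_{\delta-2}\cdots N_\delta)=q^{\binom g2}\Phi(\mathcal V).
\end{align*}
The powers $q^{\pm\nu}$ and $q^{\pm\binom g2}$ cancel, and the sum is $q\,[r_\xi]_q\,\Phi(\mathcal V)$, with $\Phi(\mathcal V)$ independent of $\xi$. This proves Theorem~\ref{thm:Phi}, hence Theorems~\ref{thm:type} and~\ref{thm:comb}, and with Proposition~\ref{prop:p} also Theorem~\ref{thm:main} and Corollary~\ref{cor:touch}. \qed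

\begin{thebibliography}{9}

\bibitem{BGLX} F.~Bergeron, Garsia, Leven and Xin, \emph{Compositional $(km,kn)$-shuffle conjectures}, IMRN (2016).

\bibitem{HMZ} Haglund, Morse and Zabrocki, Canad. J. Math. 64 (2012).

\bibitem{IPPV} Alessandro Iraci, Roberto Pagaria, Giovanni Paolini and Anna Vanden Wyngaerd, \emph{Rectangular analogues of the square paths conjecture and the univariate Delta conjecture}, arXiv:2206.00131 (2022).

\bibitem{Mellit} A.~Mellit, \emph{Toric braids and $(m,n)$-parking functions}, Duke Math. J. 170 (2021).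

\end{thebibliography}
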